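\title{Finiteness of the sets of radii of compact sphere packings}

\begin{abstract}
A sphere packing of $\mathbb{R}^d$ is compact if the simplices spanned by the centers of mutually tangent spheres triangulate space. We prove that for all $d,n\ge 2$ only finitely many sets of $n$ radii with maximum $1$ occur in compact packings of $\mathbb{R}^d$. In the plane this follows from a maximum principle. For $d\ge3$ we prove an infinitesimal rigidity theorem by a Cauchy--Dehn sign count around the smallest spheres of an extremal facet, control radii of very different sizes by a gap lemma, and conclude with the finiteness of the set of isolated points of a semialgebraic set. We also show that ratios of radii are algebraic and that, for $d\ge3$, a finite list containing all sets of radii can be computed.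
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A \emph{sphere packing} $\mathfrak p$ of $\mathbb R^d$ is a family of spheres of positive radius whose interiors, the open balls that they bound, are pairwise disjoint. Distinct spheres have distinct centers. We write $V$ for the set of centers, $r_v$ for the radius of the sphere with center $v$, $\kappa_v=1/r_v$ for its curvature, and $\operatorname{radii}(\mathfrak p)=\{r_v:v\in V\}$. Disjointness of the interiors means
\begin{equation}\label{eq:packing}
|u-v|\ge r_u+r_v\qquad(u\ne v\in V),
\end{equation}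
with equality if and only if the two spheres are tangent.

A \emph{geometric simplicial complex} in $\mathbb R^d$ is a family of simplices (convex hulls of finite affinely independent sets) that contains all faces of its members and in which two members are disjoint or intersect in a common face. Its \emph{vertex scheme} is the family of the vertex sets of its simplices. It is a \emph{homogeneous $d$-complex} if each of its simplices is a face of one of its $d$-simplices.

The \emph{contact hypergraph} of $\mathfrak p$ has vertex set $V$. Its hyperedges are the subsets $E\subset V$ with at most $d+1$ elements such that (i) the spheres centered at any two distinct points of $E$ are tangent, and (ii) every point of $V$ in the convex hull of $E$ belongs to $E$. The packing is \emph{compact} if its contact hypergraph is the vertex scheme of a homogeneous $d$-complex whose underlying space is homeomorphic to $\mathbb R^d$ through the identity map, that is, whose $d$-simplices tessellate $\mathbb R^d$. Let $\Pi_{d,n}$ be the set of all sets $\operatorname{radii}(\mathfrak p)$, where $\mathfrak p$ ranges over the compact packings of $\mathbb R^d$ with exactly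 $n$ radii, the largest of which is $1$. The following problem comes from \cite{KM}.

\medskip
\noindent\textbf{Question.} Is $\Pi_{d,n}$ finite for all $d,n\ge2$?
\medskip

A simplex whose vertices are centers of mutually tangent spheres has edge lengths $r_u+r_v$, so it is determined up to congruence by $d+1$ radii. A compact packing with $n$ radii is therefore a tessellation by finitely many types of simplices whose shapes depend on $n-1$ ratios, and the question is whether the simplices can fit together for more than finitely many values of these ratios. On the line nothing has to fit.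

\begin{example}\label{ex:line}
Let $0<\rho_1<\dots<\rho_n=1$ be arbitrary. Consecutive intervals of half-lengths $\rho_1,\dots,\rho_n$, repeated periodically, form a compact packing of $\mathbb R^1$: the hyperedges are the centers and the pairs of consecutive centers. So $\Pi_{1,n}$ is infinite for $n\ge2$.
\end{example}

From dimension two on, the dihedral angles of the $d$-simplices around each $(d-2)$-dimensional face add up to $2\pi$, and each such face imposes an equation on the radii.

\begin{example}\label{ex:cube}
Let $d\in\{2,3\}$. Call a point of $\mathbb Z^d$ even or odd according to the parity of its coordinate sum, and place spheres of radius $\frac{\sqrt2}{2}$ at the even points and of radius $1-\frac{\sqrt2}{2}$ at the odd points. Points of equal parity have distance at least $\sqrt2$ and points of different parity at least $1$, so \eqref{eq:packing} holds. For $d=2$ cut each unit square along the diagonal with even endpoints. For $d=3$ cut each unit cube into the regular tetrahedron on its four even vertices and four corner tetrahedra at its odd vertices; adjacent cubes induce the same diagonal on their common face. Every edge joins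 two even points at distance $\sqrt2$ or an even and an odd point at distance $1$, so it joins centers of tangent spheres. The ratio of the radii is $\sqrt2-1$. For $d=2$ a single angle equation forces this value: if a disc of radius $x$ is surrounded by four unit discs, each tangent to it and to the next, then four congruent triangles with sides $1+x$, $1+x$, $2$ fill the angle $2\pi$, each has a right angle, and $\sqrt2\,(1+x)=2$.
\end{example}

The example suggests the answer yes: there are $n-1$ unknowns and equations everywhere. Two things could go wrong. The angle equations of a given combinatorial pattern could have a curve of solutions. And there could be infinitely many patterns, because a sphere that is huge compared with its neighbors has an unbounded number of them, and the ratios of the radii are not bounded in advance. We show that neither happens.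

\subsection{Results}

Only part of the definition of compactness is needed. A complex is \emph{locally finite} if every bounded set meets finitely many of its simplices.

\begin{definition}\label{def:triang}
A \emph{triangulated packing} of $\mathbb R^d$ is a pair $(\mathfrak p,\mathcal T)$ of a sphere packing $\mathfrak p$ and a locally finite homogeneous $d$-complex $\mathcal T$ such that the simplices of $\mathcal T$ cover $\mathbb R^d$, the vertex set of $\mathcal T$ is $V$, and the spheres centered at the endpoints of any edge of $\mathcal T$ are tangent. Let $\Pi^*_{d,n}$ be the set of all $\operatorname{radii}(\mathfrak p)$ with $(\mathfrak p,\mathcal T)$ a triangulated packing of $\mathbb R^d$ with exactly $n$ radii, the largest of which is $1$.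
\end{definition}

The packings of Example~\ref{ex:cube} are triangulated.

\begin{lemma}\label{lem:compact}
A compact packing with finitely many radii, together with the complex in the definition of compactness, is a triangulated packing. Hence $\Pi_{d,n}\subseteq\Pi^*_{d,n}$.
\end{lemma}

\begin{proof}
Singletons are hyperedges, so the vertices of the complex are exactly the centers, and by (i) the endpoints of an edge are centers of tangent spheres. Let $r_{\min}$ and $r_{\max}$ be the extreme radii. Edges have length at most $2r_{\max}$, so the vertices of all simplices that meet a given bounded set lie in a bounded set. Centers have mutual distance at least $2r_{\min}$, so there are finitely many such vertices, and finitely many such simplices.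
\end{proof}

\begin{theorem}\label{thm:finite}
The set $\Pi^*_{d,n}$ is finite for all $d\ge2$ and $n\ge1$. Hence $\Pi_{d,n}$ is finite for all $d,n\ge2$.
\end{theorem}

The main tool for $d\ge3$ is a rigidity theorem. We call the $(d-1)$-simplices of $\mathcal T$ \emph{facets} and the $(d-2)$-simplices \emph{ridges}. For a ridge $F$ of a $d$-simplex $\sigma$ let $\theta^\sigma_F\in(0,\pi)$ be the dihedral angle of $\sigma$ at $F$. Let $\dot r\colon V\to\mathbb R$ be any function. For small $|\epsilon|$ the numbers $(r_u+\epsilon\dot r_u)+(r_v+\epsilon\dot r_v)$, $u\neq v\in\sigma$, are again the edge lengths of a simplex, and its dihedral angle at $F$ depends smoothly on $\epsilon$ (Lemma~\ref{lem:gram}); let $\dot\theta^\sigma_F$ be the derivative at $\epsilon=0$. We call $\dot r$ an \emph{infinitesimal deformation} if $\sum_{\sigma\supset F}\dot\theta^\sigma_F=0$ for every ridge $F$, that is, if all angle equations are preserved to first order.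

\begin{theorem}\label{thm:rigid}
Let $d\ge3$ and let $(\mathfrak p,\mathcal T)$ be a triangulated packing of $\mathbb R^d$ such that every nonempty subset of $\operatorname{radii}(\mathfrak p)$ has a least element (for example, let $\operatorname{radii}(\mathfrak p)$ be finite). Then $\dot r$ is an infinitesimal deformation if and only if there are $a\in\mathbb R$ and $b\in\mathbb R^d$ with $\dot r_v=r_v(a+\langle b,v\rangle)$ for all $v\in V$.
\end{theorem}

The deformations that survive are those induced by dilations and infinitesimal M\"obius transformations; see the vector field \eqref{eq:moebius}. The following supplements are not used in the proof of Theorem~\ref{thm:finite}.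

\begin{theorem}\label{thm:supp}
\begin{enumerate}
\item[(i)] For $d\ge2$, the quotient of any two radii of a triangulated (for example, compact) packing of $\mathbb R^d$ with finitely many radii is algebraic.
\item[(ii)] For $d\ge3$ there is an algorithm which, given $d$ and $n$, outputs a finite set of $n$-element sets of real algebraic numbers that contains $\Pi^*_{d,n}$.
\item[(iii)] $\Pi_{1,n}$ is infinite for $n\ge2$, so the hypothesis $d\ge2$ in Theorem~\ref{thm:finite} cannot be weakened.
\item[(iv)] Theorem~\ref{thm:rigid} fails for $d=2$.
\end{enumerate}
\end{theorem}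

Part (iii) is Example~\ref{ex:line}.

\subsection{Outline}

Section~\ref{sec:local} describes a triangulated packing near a simplex and sets up the angle equations. Section~\ref{sec:plane} settles $d=2$, where a maximum principle removes both difficulties at once, and proves Theorem~\ref{thm:supp}(iv). Section~\ref{sec:rigid} proves Theorem~\ref{thm:rigid}, which excludes curves of solutions for $d\ge3$; the key inequality is first derived for $d=3$, where an inversion makes it visible. Section~\ref{sec:gap} shows that if the radii fall into two groups separated by a large gap, then no edge joins two spheres of the larger group; this bounds the number of patterns. Section~\ref{sec:finite} combines the two: the vector of radii is an isolated point of one of finitely many semialgebraic sets. Parts (i) and (ii) of Theorem~\ref{thm:supp} follow there as well.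

\section{Local structure and the angle equations}\label{sec:local}

In this section $(\mathfrak p,\mathcal T)$ is a triangulated packing of $\mathbb R^d$ with $d\ge2$. We name simplices by their vertex sets, so that $\mu\subseteq\tau$ means that $\mu$ is a face of $\tau$, while $x\in\tau$ for a point $x$ refers to the geometric simplex. Two vertices are \emph{adjacent}, or \emph{neighbors}, if they span an edge of $\mathcal T$. A \emph{gallery} is a finite sequence of $d$-simplices in which consecutive members share a facet.

\subsection{Carriers and links}

By local finiteness the union of any family of simplices of $\mathcal T$ is closed. A point $x$ lies in some simplex, hence in the relative interior of a face $\mu$ of it. If $x\in\tau$, then $\tau\cap\mu$ is a face of $\mu$ containing a relative interior point, so $\mu\subseteq\tau$. Thus $\mu$ is unique; it is called the \emph{carrier} of $x$, and the simplices containing $x$ are exactly the $\tau\supseteq\mu$. Their union is a neighborhood of $x$, because the union of all other simplices is closed and misses $x$.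

Let $\mu\in\mathcal T$ have dimension $j<d$, let $x$ be a relative interior point of $\mu$, let $D$ be the direction space of the affine hull $\operatorname{aff}\mu$, and let $N_\mu=D^\perp$. Near $x$, a simplex $\tau\supseteq\mu$ coincides with $x+D+K_\tau$, where $K_\tau\subseteq N_\mu$ is the cone generated by the projections to $N_\mu$ of the vectors $v-x$, $v\in\tau\setminus\mu$. These projections are linearly independent because $\tau$ is affinely independent, so $\dim K_\tau=\dim\tau-j$. Since $\tau\cap\tau'$ is the face spanned by the common vertices, $K_\tau\cap K_{\tau'}=K_{\tau\cap\tau'}$, and since the $\tau\supseteq\mu$ cover a neighborhood of $x$, the finitely many cones $K_\tau$ cover $N_\mu$. They cut the unit sphere of $N_\mu$ into a geodesic triangulation whose cells correspond to the simplices $\tau\supsetneq\mu$; this is the \emph{link} of $\mu$.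

\begin{lemma}\label{lem:links}
\begin{enumerate}
\item[(a)] Every facet lies in exactly two $d$-simplices, one on each side of it.
\item[(b)] Any two $d$-simplices containing a simplex $\mu$ are joined by a gallery of $d$-simplices containing $\mu$.
\item[(c)] If $Y\subseteq\mathbb R^d$ is connected, any two $d$-simplices meeting $Y$ are joined by a gallery of $d$-simplices meeting $Y$. In particular, any two $d$-simplices are joined by a gallery, and the graph of $\mathcal T$ is connected.
\item[(d)] For $p\in V$, the graph whose vertices are the neighbors of $p$ and whose edges are the pairs $\{u,v\}$ with $\{p,u,v\}\in\mathcal T$ is connected.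
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a facet $\mu$ the space $N_\mu$ is a line, and the cones $K_\sigma$, $\sigma\supsetneq\mu$, are rays that cover it and pairwise meet only in $0$.

(b) Let $j=\dim\mu$. For $j=d$ there is nothing to prove, and $j=d-1$ is (a). Let $j\le d-2$, and let $W_1,\dots,W_k$ be the linear spans of the cones $K_\tau$ of codimension at least $2$ in $N_\mu$. Given $d$-simplices $\sigma,\sigma'\supset\mu$, choose $a$ in the interior of $K_\sigma$ and $a'$ in the interior of $K_{\sigma'}$ outside all $W_i$, and choose $c\in N_\mu$ outside the proper subspaces $W_i+\mathbb Ra$ and $W_i+\mathbb Ra'$. The path $[a,c]\cup[c,a']$ avoids all $W_i$: if $a+\lambda(c-a)\in W_i$ with $\lambda>0$, then $c\in W_i+\mathbb Ra$. So each point of the path lies in the relative interior of a cone of codimension $0$ or $1$, and by (a) it lies in one top-dimensional cone or in exactly two, whose simplices share a facet. Call two $d$-simplices containing $\mu$ equivalent if a gallery as in (b) joins them. The unions of the cones of the equivalence classes cut the path into finitely many disjoint closed sets, so only one class meets the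 path.

(c) Call two $d$-simplices meeting $Y$ equivalent if such a gallery joins them. By (b), applied to the carrier of a point $x\in Y$, all $d$-simplices containing $x$ are equivalent. Hence the union of one class and the union of all other classes cut $Y$ into two disjoint relatively closed sets, and the second is empty. For the last assertion take $Y=\mathbb R^d$ and note that every vertex lies in a $d$-simplex and that consecutive members of a gallery share a vertex.

(d) Every neighbor of $p$ lies in a $d$-simplex $\sigma\ni p$, and the vertices of $\sigma\setminus\{p\}$ are pairwise joined in this graph. Consecutive members of a gallery around $p$ as in (b) share a facet, which has $d\ge2$ vertices, hence a vertex other than $p$.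
\end{proof}

\paragraph{Rings.} Let $F$ be a ridge and orient the plane $N_F$. A facet $F\cup\{z\}$ corresponds to a ray in $N_F$; write
\begin{equation}\label{eq:foot}
z=\bar z+h_zn_z,\qquad \bar z\in\operatorname{aff}F,\quad h_z>0,\quad n_z\in N_F,\quad |n_z|=1 .
\end{equation}
List these vertices as $z_1,\dots,z_q$ in the counterclockwise order of the $n_z$, with indices in $\mathbb Z/q$; this is the \emph{ring} of $F$. The two-dimensional cones cover $N_F$ and meet only along rays, so the $d$-simplices containing $F$ are $\sigma_l=F\cup\{z_l,z_{l+1}\}$. The angle from $n_{z_l}$ to $n_{z_{l+1}}$ is the dihedral angle $\theta_F^{\sigma_l}\in(0,\pi)$. These angles add up to $2\pi$; in particular $q\ge3$.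

\paragraph{Spherical links.} Let $d\ge3$ and let $E\in\mathcal T$ have dimension $d-3$. Its link is a triangulation of the $2$-sphere in $N_E$ whose vertices correspond to the ridges $F\supset E$ and whose edges correspond to the facets $\phi\supset E$; its graph is simple. Let $F=E\cup\{u\}$ and let $u'$ be the generator of the ray $K_F\subset N_E$. Then $N_F=N_E\cap u'^\perp$ is parallel to the tangent plane of the sphere at the vertex $F$, and the edge of the facet $F\cup\{z\}$ leaves this vertex in the direction of the $N_F$-component of $z-u$, which is $n_z$. So the edges of the link at the vertex $F$ correspond to the ring of $F$, in the same cyclic order.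

\begin{lemma}\label{lem:degree}
If all radii are at least $1$ and $r_v\le C$, then $v$ has at most $(C+2)^d$ neighbors.
\end{lemma}

\begin{proof}
For a neighbor $u$ of $v$, the unit ball with center $v+(r_v+1)\frac{u-v}{|u-v|}$ lies in the ball of $u$, which it touches from inside at the point of tangency with the sphere of $v$. These unit balls have disjoint interiors and lie in the ball of radius $C+2$ about $v$. Compare volumes.
\end{proof}

\subsection{Dihedral angles as functions of the radii}

\begin{lemma}\label{lem:gram}
Let $D_{ij}=D_{ji}>0$ for $0\le i<j\le d$, let $D_{ii}=0$, and let $\Gamma$ be the $d\times d$ matrix with entries $\frac12(D_{0i}+D_{0j}-D_{ij})$, $1\le i,j\le d$. The $D_{ij}$ are the squared edge lengths of a $d$-simplex $v_0,\dots,v_d$ if and only if $\Gamma$ is positive definite, and then the simplex is unique up to isometry. Write $\Gamma=\left(\begin{smallmatrix}\Gamma_1&\Gamma_2\\ \Gamma_2^{T}&\Gamma_3\end{smallmatrix}\right)$ with $\Gamma_3$ of size $2\times2$, and let $S=\Gamma_3-\Gamma_2^{T}\Gamma_1^{-1}\Gamma_2$. The dihedral angle $\theta\in(0,\pi)$ at $F=\{v_0,\dots,v_{d-2}\}$ satisfies $\cos\theta=S_{12}/\sqrt{S_{11}S_{22}}$.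 In particular, the admissible $D$ form an open set, on which $\theta$ is smooth.
\end{lemma}

\begin{proof}
We have $\langle v_i-v_0,v_j-v_0\rangle=\frac12(D_{0i}+D_{0j}-D_{ij})$, so $\Gamma$ is the Gram matrix of the vectors $v_i-v_0$. A symmetric matrix is the Gram matrix of a basis of $\mathbb R^d$ if and only if it is positive definite, and it determines the basis up to an orthogonal map. The matrix $\Gamma_2^{T}\Gamma_1^{-1}\Gamma_2$ is the Gram matrix of the projections of $v_{d-1}-v_0$ and $v_d-v_0$ to the span of $v_1-v_0,\dots,v_{d-2}-v_0$, so $S$ is the Gram matrix of their $N_F$-components, and $\theta$ is the angle between these. As $S$ is positive definite, $|\cos\theta|<1$ and $\theta$ is smooth.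
\end{proof}

Suppose now that $\mathfrak p$ has $n$ radii $\rho_1<\dots<\rho_n$. The \emph{label} $\ell(v)$ of a vertex is the index with $r_v=\rho_{\ell(v)}$. A ridge $F=\{v_1,\dots,v_{d-1}\}$ with ring $z_1,\dots,z_q$ gives the \emph{ring type}
\[
\mathsf R=\bigl(\ell(v_1),\dots,\ell(v_{d-1});\,\ell(z_1),\dots,\ell(z_q)\bigr),
\]
one for each enumeration of $F$ and each starting point and direction of the ring. Conversely, let $\mathsf R=(\lambda_1,\dots,\lambda_{d-1};\mu_1,\dots,\mu_q)$ be any tuple with entries in $\{1,\dots,n\}$. Let $U_{\mathsf R}\subseteq(0,\infty)^n$ be the set of $x$ such that for each $l\in\mathbb Z/q$ there is a $d$-simplex whose vertices carry the labels $\lambda_1,\dots,\lambda_{d-1},\mu_l,\mu_{l+1}$ and in which the edge between vertices labeled $i$ and $j$ has length $x_i+x_j$. Let $\theta_{\mathsf R,l}(x)$ be its dihedral angle at the face labeled $\lambda_1,\dots,\lambda_{d-1}$, and let $\Theta_{\mathsf R}=\sum_l\theta_{\mathsf R,l}$. By Lemma~\ref{lem:gram}, $U_{\mathsf R}$ is open and $\Theta_{\mathsf R}$ is smooth on it. The vector $\rho=(\rho_1,\dots,\rho_n)$ satisfies the \emph{angle equations}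
\begin{equation}\label{eq:angle}
\rho\in U_{\mathsf R},\qquad\Theta_{\mathsf R}(\rho)=2\pi\qquad\text{for every ring type $\mathsf R$ of $(\mathfrak p,\mathcal T)$.}
\end{equation}
From now on we normalize the smallest radius, $\rho_1=1$, so that Lemma~\ref{lem:degree} applies; dividing by $\rho_n$ recovers the normalization of $\Pi^*_{d,n}$. Ring vertices of $F$ are neighbors of every vertex of $F$, so a packing with $n$ radii has finitely many ring types.

\section{The plane}\label{sec:plane}

For $d=2$ ridges are vertices, the ring of $v$ lists all its neighbors in cyclic order, and a ring type is a tuple $(\lambda;\mu_1,\dots,\mu_q)$. In a triangle of mutually tangent discs of radii $a,b,c$ the sides are $a+b$, $a+c$, $b+c$ and the semiperimeter is $a+b+c$, so the half-angle formula gives the angle at the center of the first disc: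
\begin{equation}\label{eq:theta}
\theta(a;b,c)=2\arcsin\sqrt{\frac{b}{a+b}\cdot\frac{c}{a+c}} .
\end{equation}
With the convention $\frac{\infty}{a+\infty}=1$, the function $\theta$ is continuous on $(0,\infty)\times(0,\infty]^2$, strictly increasing in $b$ and in $c$, and invariant under common scaling. Thus $\Theta_{\mathsf R}(y)=\sum_l\theta(y_\lambda;y_{\mu_l},y_{\mu_{l+1}})$ makes sense for $y\in(0,\infty]^n$ with $y_\lambda<\infty$. Allowing infinite radii lets us pass to limits in which some discs become half-planes.

\begin{lemma}[Maximum principle]\label{lem:max}
Let $(\mathfrak p,\mathcal T)$ be a triangulated packing of $\mathbb R^2$ with $n$ radii. Let $x\in(0,\infty)^n$ and $y\in(0,\infty]^n$ with $y_1<\infty$, and suppose that $\Theta_{\mathsf R}(x)=\Theta_{\mathsf R}(y)$ for every ring type $\mathsf R=(\lambda;\mu_1,\dots,\mu_q)$ of $(\mathfrak p,\mathcal T)$ with $y_\lambda<\infty$. Then all $y_i$ are finite and $x=My$ for some $M>0$.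
\end{lemma}

\begin{proof}
Let $M=\max\{x_i/y_i:y_i<\infty\}$. Then $x_j\le My_j$ for all $j$, strictly if $y_j=\infty$. Let $V_0$ be the set of vertices $v$ with $x_{\ell(v)}=My_{\ell(v)}$; it is nonempty because every label occurs. For $v\in V_0$ with ring type $\mathsf R=(\lambda;\mu_1,\dots,\mu_q)$,
\[
\Theta_{\mathsf R}(x)=\sum_l\theta(My_\lambda;x_{\mu_l},x_{\mu_{l+1}})\le\sum_l\theta(My_\lambda;My_{\mu_l},My_{\mu_{l+1}})=\Theta_{\mathsf R}(y)=\Theta_{\mathsf R}(x).
\]
By strict monotonicity $x_{\mu_l}=My_{\mu_l}$ for all $l$, so all neighbors of $v$ lie in $V_0$. The graph of $\mathcal T$ is connected, so $V_0=V$, and $x_i=My_i$ for every label $i$.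
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite} for $d=2$]
Suppose that $\Pi^*_{2,n}$ is infinite. Then there are triangulated packings $(\mathfrak p_k,\mathcal T_k)$ with radii $1=\rho^{(k)}_1<\dots<\rho^{(k)}_n$ and pairwise distinct vectors $\rho^{(k)}$. Pass to a subsequence with $\rho^{(k)}\to y\in[1,\infty]^n$. Then $y_1=1$, and there is $m\ge1$ with $y_i<\infty$ exactly for $i\le m$; let $C$ bound all $\rho^{(k)}_i$ with $i\le m$. By Lemma~\ref{lem:degree}, ring types $(\lambda;\mu_1,\dots,\mu_q)$ with $\lambda\le m$ have $q\le(C+2)^2$, so only finitely many are possible. Pass to a subsequence along which the set $\mathcal R$ of these ring types does not depend on $k$. For $\mathsf R\in\mathcal R$ we have $\Theta_{\mathsf R}(\rho^{(k)})=2\pi$ for all $k$, and hence $\Theta_{\mathsf R}(y)=2\pi$ by continuity. Lemma~\ref{lem:max}, applied to $(\mathfrak p_k,\mathcal T_k)$ with $x=\rho^{(k)}$, gives $\rho^{(k)}=My$, and $M=1$ by the first coordinate. So all $\rho^{(k)}$ coincide, a contradiction.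
\end{proof}

The maximum principle uses that each angle equation belongs to a single vertex, which can be taken extremal. For $d\ge3$ an equation belongs to a ridge with $d-1\ge2$ vertices, of which only one can be assumed extremal, and we use rigidity instead. In the plane the roles are reversed: rigidity in the sense of Theorem~\ref{thm:rigid} is false.

\begin{proof}[Proof of Theorem~\ref{thm:supp}(iv)]
Let $\varepsilon=e^{\sqrt{-1}\,\pi/3}$ and consider the hexagonal packing of unit discs with centers $\zeta\in2\mathbb Z+2\varepsilon\mathbb Z\subset\mathbb C$, triangulated by equilateral triangles; the neighbors of $\zeta$ are $\zeta+2\varepsilon^k$, $0\le k\le5$. Differentiate $\sin^2(\theta/2)=\frac b{a+b}\cdot\frac c{a+c}$ with respect to $b$ at $a=b=c=1$, where $\theta=\pi/3$. This gives $\frac{\sqrt3}4\,\partial_b\theta=\frac14\cdot\frac12$, so $\partial_b\theta=\partial_c\theta=\gamma:=\frac1{2\sqrt3}$, and $\partial_a\theta=-2\gamma$ by scaling invariance. Each neighbor of $v$ lies in two of the six triangles at $v$, so the derivative of the angle sum at $v$ is $2\gamma\sum_{u}(\dot r_u-\dot r_v)$, summed over the neighbors $u$. For $\dot r_\zeta=\operatorname{Re}(\zeta^2)$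 this vanishes, because
\[
\sum_{k=0}^5(\zeta+2\varepsilon^k)^2=6\zeta^2+4\zeta\sum_k\varepsilon^k+4\sum_k\varepsilon^{2k}=6\zeta^2 .
\]
At the centers $\zeta=2j$, $j\in\mathbb Z$, we have $\dot r=4j^2$, so this infinitesimal deformation is not affine.
\end{proof}

\section{Infinitesimal rigidity}\label{sec:rigid}

Let $d\ge3$, let $(\mathfrak p,\mathcal T)$ be a triangulated packing of $\mathbb R^d$, and let $\dot r\colon V\to\mathbb R$. Put $f_v=\dot r_v/r_v$ and let $f\colon\mathbb R^d\to\mathbb R$ be the continuous function that is affine on each simplex and satisfies $f(v)=f_v$. Theorem~\ref{thm:rigid} asserts that $f$ is affine, so we measure how $f$ bends along facets. Let $b_\sigma$ be the gradient of $f$ on the $d$-simplex $\sigma$. If $\sigma,\sigma'$ are the two $d$-simplices at a facet $\phi$ and $\nu$ is the unit normal of $\phi$ pointing into $\sigma$, then the two affine functions agree on $\phi$, so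
\[
b_\sigma-b_{\sigma'}=g_\phi\,\nu
\]
for a number $g_\phi$, which does not change when $\sigma$ and $\sigma'$ are exchanged. We call $\phi$ \emph{active} if $g_\phi\ne0$, and we have to show that no facet is active.

\subsection{First variation of the angle sum}

The \emph{power} of a point $x$ with respect to the sphere of $v$ is $|x-v|^2-r_v^2$; it is negative exactly in the open ball. Let $F$ be a ridge. There is a unique point $m_F\in\operatorname{aff}F$ with the same power $\omega_F$ with respect to all $v\in F$: for fixed $v_0\in F$, equating the powers with respect to $v$ and $v_0$ prescribes $\langle m_F,v-v_0\rangle$, and the $d-2$ vectors $v-v_0$ form a basis of the direction space of $\operatorname{aff}F$. For $z$ in the ring of $F$, with $h_z,n_z$ as in \eqref{eq:foot}, put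
\begin{equation}\label{eq:t}
t_z=\frac{|z-m_F|^2-r_z^2-\omega_F}{2h_z}.
\end{equation}
For $\xi\in N_F$, the point $m_F+\xi$ has power $\omega_F+|\xi|^2$ with respect to every $v\in F$, and its power with respect to $z$ exceeds this by $2h_z(t_z-\langle\xi,n_z\rangle)$. So $m_F+t_zn_z$ is the point of $\operatorname{aff}(F\cup\{z\})$ with equal power with respect to all spheres of this facet, and $t_z$ is its signed distance from $m_F$.

To differentiate a dihedral angle we need an actual motion of the vertices of $\sigma$ that realizes the change of the edge lengths. On $\sigma$ the function $f$ has the form $a+\langle b,x\rangle$, and the vector field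
\begin{equation}\label{eq:moebius}
X(x)=(a+\langle b,x\rangle)\,x-\tfrac12|x|^2\,b
\end{equation}
provides such a motion. Expanding shows that for a unit vector $e$ we have $\langle X(c+re),e\rangle=\langle\dot c,e\rangle+r(a+\langle b,c\rangle)$ with $\dot c=(a+\langle b,c\rangle)c-\frac12(|c|^2-r^2)b$. Thus $X$ moves the sphere with center $c$ and radius $r$, to first order, like a sphere whose center has velocity $\dot c$ and whose radius has the required rate of change. We add the translation $\frac12\omega_Fb$ and place the origin at $m_F$ so that $F$ stays in its affine hull. The proof below verifies directly what is needed.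

\begin{lemma}\label{lem:variation}
Let $F$ be a ridge with ring $z_1,\dots,z_q$, and write $n_l=n_{z_l}$, $t_l=t_{z_l}$, $g_l=g_{F\cup\{z_l\}}$. Then
\[
\sum_l\dot\theta_F^{\sigma_l}=\sum_lg_lt_l,\qquad\sum_lg_ln_l=0 .
\]
\end{lemma}

\begin{proof}
Move the origin to $m_F$, so that $A=\operatorname{aff}F$ is a linear subspace with $A^\perp=N_F$, and write $\omega=\omega_F$. Let $\sigma\supset F$ be a $d$-simplex and $b=b_\sigma$. For $v\in\sigma$ put $\dot v=f_vv-\frac12(|v|^2-r_v^2-\omega)\,b$. For $u\ne v$ in $\sigma$ we use $f_uu-f_vv=\frac{f_u+f_v}2(u-v)+\frac{f_u-f_v}2(u+v)$, $\langle u-v,b\rangle=f_u-f_v$ and $|u-v|=r_u+r_v$: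
\begin{align*}
\langle u-v,\dot u-\dot v\rangle
&=\tfrac{f_u+f_v}2|u-v|^2+\tfrac{f_u-f_v}2\bigl(|u|^2-|v|^2\bigr)-\tfrac{f_u-f_v}2\bigl(|u|^2-|v|^2-r_u^2+r_v^2\bigr)\\
&=\tfrac{r_u+r_v}2\bigl[(f_u+f_v)(r_u+r_v)+(f_u-f_v)(r_u-r_v)\bigr]=|u-v|\,(\dot r_u+\dot r_v).
\end{align*}
So under the motion $v+\epsilon\dot v$ the edge lengths have derivatives $\dot r_u+\dot r_v$, and since the dihedral angle is a smooth function of the edge lengths, $\dot\theta^\sigma_F$ is its derivative along this motion. For $v\in F$ we have $|v|^2-r_v^2=\omega$, so $\dot v=f_vv\in A$. Hence $F$ moves inside $A$, and the dihedral angle remains the angle between the $N_F$-components of the two vertices outside $F$. By \eqref{eq:t}, for $z\in\sigma\setminus F$ the $N_F$-component of $z+\epsilon\dot z$ is $h_z[(1+\epsilon f_z)n_z-\epsilon t_zb^\perp]$, where $b^\perp$ is the $N_F$-component of $b$. For $n\in N_F$ let $n^*$ be $n$ rotated by $+\pi/2$. The polar angle of this component has derivative $-t_z\langle b,n_z^*\rangle$ at $\epsilon=0$. With $b_l=b_{\sigma_l}$ we obtain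
\[
\dot\theta_F^{\sigma_l}=-t_{l+1}\langle b_l,n_{l+1}^*\rangle+t_l\langle b_l,n_l^*\rangle,\qquad
\sum_l\dot\theta_F^{\sigma_l}=\sum_lt_l\langle b_l-b_{l-1},n_l^*\rangle .
\]
The simplices $\sigma_{l-1}$ and $\sigma_l$ share the facet $F\cup\{z_l\}$. Its unit normal $n_l^*$ points into $\sigma_l$, because $\langle n_{l+1},n_l^*\rangle=\sin\theta_F^{\sigma_l}>0$. So $b_l-b_{l-1}=g_ln_l^*$, which gives the first formula. Summing over $l$ gives $\sum_lg_ln_l^*=0$, and rotating by $-\pi/2$ gives the second.
\end{proof}

Let $\dot r$ be an infinitesimal deformation, and suppose that $t_z>0$ for the active facets $F\cup\{z\}$ at a ridge $F$. Put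
\begin{equation}\label{eq:xi}
\xi_z=n_z/t_z\in N_F,\qquad c_z=g_{F\cup\{z\}}\,t_z .
\end{equation}
Lemma~\ref{lem:variation} says that $\sum c_z=0$ and $\sum c_z\xi_z=0$, summed over these facets: the numbers $c_z$, which have the signs of the $g_{F\cup\{z\}}$, form an affine dependence among the points $\xi_z$. If these points are the vertices of a convex polygon, in the order of the ring, then the signs change at least four times around $F$, since otherwise a line would separate the points with positive coefficients from those with negative ones. If this holds at all ridges containing a fixed $(d-3)$-simplex $E$, then the active facets form a graph on the spherical link of $E$ with four sign changes at every vertex, which Euler's formula forbids. The difficulty is convexity. The triangulation $\mathcal T$ is not assumed to be of Delaunay type, and convexity is available only under a condition on the radii.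

\subsection{Dimension three}\label{sec:three}

Let $d=3$ and $F=\{u,v\}$. The point of tangency of the two spheres has power $0$ with respect to both, so it is $m_F$, and $\omega_F=0$. Take it as the origin, let $u=r_ue$, $v=-r_ve$ with $|e|=1$, and put $s=\kappa_u+\kappa_v$. For a ring vertex $z$, tangency with $u$ and $v$ reads
\[
|z|^2-2r_u\langle z,e\rangle=r_z^2+2r_ur_z,\qquad |z|^2+2r_v\langle z,e\rangle=r_z^2+2r_vr_z .
\]
Multiplying by $\kappa_u$ and $\kappa_v$ and adding gives $|z|^2-r_z^2=4r_z/s>0$; in particular $t_z>0$. Apply the inversion $x\mapsto x/|x|^2$. The ball of $u$, given by $|x|^2<2r_u\langle x,e\rangle$, becomes the half-space $\langle x,e\rangle>\kappa_u/2$, and the ball of $v$ becomes $\langle x,e\rangle<-\kappa_v/2$. The ball of $z$ becomes the ball with center $z'=z/(|z|^2-r_z^2)$ and radius $r_z/(|z|^2-r_z^2)=s/4$. So the ring turns into a family of equal balls of diameter $s/2$ with disjoint interiors, squeezed between two parallel planes at distance $s/2$, with centers at the common height $(\kappa_u-\kappa_v)/4$. The horizontal part of $z'$ is $h_zn_z/(|z|^2-r_z^2)=\xi_z/2$. Hence $|\xi_y-\xi_z|\ge s$ for distinct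 ring vertices $y,z$. Moreover $|z'|^2=(r_z^2+4r_z/s)\,s^2/(16r_z^2)=s^2/16+s\kappa_z/4$, so
\[
|\xi_z|^2=4|z'|^2-\tfrac14(\kappa_u-\kappa_v)^2=\kappa_u\kappa_v+s\kappa_z .
\]
Therefore
\[
|\xi_z|^2-\langle\xi_y,\xi_z\rangle=\tfrac12\bigl(|\xi_z|^2-|\xi_y|^2+|\xi_y-\xi_z|^2\bigr)\ge\tfrac s2\,(\kappa_z-\kappa_y+s).
\]
If all ring vertices under consideration satisfy $\kappa_y<s$, then each $\xi_z$ is the unique maximizer of $\langle\cdot,\xi_z\rangle$ among the points $\xi_y$, and the points are in convex position. A very small sphere $y$ corresponds to a point $\xi_y$ far from the origin, and then the estimate gives nothing.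

This tells us where to count signs. Among all vertices of active triangles let $v$ have the smallest radius, and take $E=\{v\}$. For an edge $F=\{u,v\}$ and an active triangle $F\cup\{y\}$ we have $\kappa_y\le\kappa_v<s$. So the active triangles at $v$ give convex configurations at every edge through $v$, although inactive triangles at $v$ may involve smaller spheres. In dimension $d$ the condition becomes $(d-2)\kappa_y<s$, and $E$ must consist of $d-2$ spheres none of which is larger than $y$.

\subsection{The convexity inequality}

\begin{lemma}\label{lem:convex}
Let $d\ge3$, let $F$ be a ridge, $s=\sum_{v\in F}\kappa_v$, and let $y\ne z$ be vertices of the ring of $F$ with $(d-2)\kappa_y<s$ and $(d-2)\kappa_z<s$. Then $t_y,t_z>0$ and $\langle\xi_y,\xi_z\rangle<|\xi_z|^2$.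
\end{lemma}

\begin{proof}
Place the origin at $m_F$, and write $\omega=\omega_F$, $A=\operatorname{aff}F$, $s_2=\sum_{v\in F}\kappa_v^2$. The plan is to express the position of a ring vertex through its radius and three constants $\omega,\alpha,B$ that depend only on $F$. From $|v|^2=\omega+r_v^2$ and $|u-v|=r_u+r_v$ we get, for $u,v\in F$,
\begin{equation}\label{eq:gramF}
\langle u,v\rangle=\omega-r_ur_v+2\delta_{uv}r_v^2 .
\end{equation}

\emph{The constants $\omega$ and $\alpha$.} Write $0=\sum_{v\in F}\lambda_vv$ with $\sum\lambda_v=1$, and put $\alpha=\sum\lambda_vr_v$. The inner product with $v$ gives $\omega-\alpha r_v+2\lambda_vr_v^2=0$, that is, $\lambda_v=\frac12(\alpha\kappa_v-\omega\kappa_v^2)$. Summing $\lambda_v$ and $\lambda_vr_v$ over the $d-1$ vertices of $F$ gives $1=\frac12(\alpha s-\omega s_2)$ and $\alpha=\frac12((d-1)\alpha-\omega s)$, so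
\begin{equation}\label{eq:alpha}
\alpha s-\omega s_2=2,\qquad(d-3)\,\alpha=\omega s .
\end{equation}
If $\omega<0$, then $m_F$ lies in the open balls of all $d-1\ge2$ vertices of $F$, which is impossible; so $\omega\ge0$. Then $\alpha s=2+\omega s_2>0$, so $\alpha>0$.

\emph{The vector $\beta$.} The $d-1$ vectors $v\in F$ span the $(d-2)$-dimensional space $A$, so every linear relation among them is a multiple of $\sum\lambda_vv=0$. Since $\sum\lambda_v(r_v-\alpha)=0$, there is a unique $\beta\in A$ with $\langle\beta,v\rangle=r_v-\alpha$ for all $v\in F$. Let $B=|\beta|^2$. Write $\beta=\sum\mu_vv$ with $\sum\mu_v=0$, which is possible by adding a multiple of the relation, and let $M=\sum\mu_vr_v$. Then $B=\sum\mu_v(r_v-\alpha)=M$. By \eqref{eq:gramF}, $r_v-\alpha=-Mr_v+2\mu_vr_v^2$, so $\mu_v=\frac12((1+B)\kappa_v-\alpha\kappa_v^2)$, and $\sum\mu_v=0$ gives $(1+B)s=\alpha s_2$. With \eqref{eq:alpha},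
\begin{equation}\label{eq:B}
\alpha^2-(1+B)\omega=\frac\alpha s(\alpha s-\omega s_2)=\frac{2\alpha}s,\qquad
\alpha^2+(1-B)\omega=\frac{2\alpha}s+2\omega=\frac{2(d-2)\alpha}s .
\end{equation}

\emph{Ring vertices.} Let $k\in\{y,z\}$ and $v\in F$. Squaring $|k-v|=r_k+r_v$ gives $|k|^2-r_k^2+\omega-2r_kr_v=2\langle\bar k,v\rangle$. Multiplying by $\lambda_v$ and summing,
\begin{equation}\label{eq:ringvertex}
|k|^2-r_k^2+\omega=2\alpha r_k .
\end{equation}
Hence $\langle\bar k,v\rangle=-r_k(r_v-\alpha)$ for all $v\in F$, that is, $\bar k=-r_k\beta$. Put $\eta_k=\kappa_kh_kn_k$ and $\delta_k=\kappa_kh_kt_k$, so that $\xi_k=\eta_k/\delta_k$. From $h_k^2=|k|^2-Br_k^2$, \eqref{eq:t}, \eqref{eq:ringvertex} and \eqref{eq:alpha},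
\begin{equation}\label{eq:etadelta}
|\eta_k|^2=2\alpha\kappa_k-\omega\kappa_k^2+1-B,\qquad
\delta_k=\alpha-\omega\kappa_k=\frac\alpha s\bigl(s-(d-3)\kappa_k\bigr)>0 .
\end{equation}
So $t_y,t_z>0$.

\emph{The packing condition.} From $|y-z|^2\ge(r_y+r_z)^2$ and \eqref{eq:ringvertex} we get $\langle y,z\rangle\le\alpha(r_y+r_z)-\omega-r_yr_z$. Also $\langle y,z\rangle=Br_yr_z+h_yh_z\langle n_y,n_z\rangle$. Multiplying by $\kappa_y\kappa_z$,
\[
\langle\eta_y,\eta_z\rangle\le\alpha(\kappa_y+\kappa_z)-\omega\kappa_y\kappa_z-(1+B)=:T .
\]
Since $\delta_z>0$, we have $\delta_y\delta_z^2\bigl(|\xi_z|^2-\langle\xi_y,\xi_z\rangle\bigr)=\delta_y|\eta_z|^2-\delta_z\langle\eta_y,\eta_z\rangle\ge\delta_y|\eta_z|^2-\delta_zT$. Expanding,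
\begin{align*}
\delta_y|\eta_z|^2&=2\alpha^2\kappa_z+\alpha(1-B)-\omega(1-B)\kappa_y+J,\\
\delta_zT&=\alpha^2\kappa_y+\alpha^2\kappa_z-\alpha(1+B)+\omega(1+B)\kappa_z+J,
\end{align*}
with the common term $J=-\alpha\omega\kappa_z^2-2\alpha\omega\kappa_y\kappa_z+\omega^2\kappa_y\kappa_z^2$. By \eqref{eq:B} the difference is
\[
2\alpha+\bigl(\alpha^2-(1+B)\omega\bigr)\kappa_z-\bigl(\alpha^2+(1-B)\omega\bigr)\kappa_y=\frac{2\alpha}s\bigl(s+\kappa_z-(d-2)\kappa_y\bigr)>0 .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:negative}
For $d\ge4$ even the sign of $t_k$ depends on the radii. Let $d=4$ and let $F$ consist of three mutually tangent unit spheres, so $s=s_2=3$, $\omega=\frac13$, $\alpha=1$, $B=0$. A fourth sphere of radius $\frac14$ tangent to all three has $|\eta_k|^2=8-\frac{16}3+1>0$, so the four centers span a tetrahedron, and $\delta_k=1-\frac43<0$.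
\end{remark}

\subsection{Two sign counts}

A \emph{sign change} of a cyclic sequence of nonzero reals is a pair of cyclically consecutive terms of opposite sign. The number of sign changes is even.

\begin{lemma}\label{lem:four}
Let $\xi_1,\dots,\xi_q\in\mathbb R^2\setminus\{0\}$ have distinct directions, listed counterclockwise, and let $\langle\xi_i,\xi_j\rangle<|\xi_j|^2$ for $i\ne j$. Let $c_1,\dots,c_q$ be nonzero reals with $\sum c_i=0$ and $\sum c_i\xi_i=0$. Then the cyclic sequence $(c_i)$ has at least four sign changes.
\end{lemma}

\begin{proof}
Since $\sum c_i=0$, both signs occur. Suppose that there are exactly two sign changes; after a cyclic shift $c_1,\dots,c_p>0>c_{p+1},\dots,c_q$ with $1\le p<q$. It suffices to find an affine function $\psi$ that is positive at $\xi_1,\dots,\xi_p$ and negative at $\xi_{p+1},\dots,\xi_q$, for then $0=\sum c_i\psi(\xi_i)>0$. For $q=2$ any line separating the two distinct points will do. Let $q\ge3$ and let $K$ be the convex hull of the $\xi_i$. The functional $\langle\cdot,\xi_j\rangle$ attains its maximum on $K$ only at $\xi_j$. So all $\xi_j$ are vertices of $K$, and $K$ is a polygon with nonempty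 interior. As a direction $e$ turns once counterclockwise, the vertex that maximizes $\langle\cdot,e\rangle$ runs once counterclockwise through the vertices of $K$. For $e=\xi_j$ this vertex is $\xi_j$, so $\xi_1,\dots,\xi_q$ is also the counterclockwise order on $\partial K$. The line through the midpoints of the two distinct edges $[\xi_p,\xi_{p+1}]$ and $[\xi_q,\xi_1]$ passes through the interior of $K$ and meets $\partial K$ only in these two points. It divides $\partial K$ into two arcs on opposite sides, one containing $\xi_1,\dots,\xi_p$ and the other $\xi_{p+1},\dots,\xi_q$.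
\end{proof}

\begin{lemma}[Cauchy]\label{lem:cauchy}
Let $\Gamma$ be a finite simple graph embedded in $S^2$, with at least one edge and without isolated vertices, whose edges are labeled $+$ or $-$. Then at some vertex the cyclic sequence of the labels of the incident edges has at most two sign changes.
\end{lemma}

\begin{proof}
Suppose that every vertex has at least four sign changes, and so degree at least four. Pass to a connected component with $\mathsf V$ vertices, $\mathsf E$ edges and $\mathsf F$ faces; Euler's formula gives $\mathsf V-\mathsf E+\mathsf F=2$. A \emph{corner} is a pair of cyclically consecutive edges at a vertex; these two edges are distinct. Each corner belongs to exactly one face, where it is a pair of consecutive edges of the boundary walk. The lengths $k$ of the boundary walks add up to $2\mathsf E$. We have $k\ge3$, since $k=1$ requires a loop and $k=2$ two distinct edges with the same endpoints. The number of corners with a sign change in a face is even and at most $k$, hence at most $2k-4$: for $k=3$ it is at most $2$, and $k\le2k-4$ for $k\ge4$. Counting such corners in two ways gives $4\mathsf V\le\sum(2k-4)=4\mathsf E-4\mathsf F$,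 so $\mathsf V-\mathsf E+\mathsf F\le0$, a contradiction.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:rigid}}

If $\dot r_v=r_v(a+\langle b,v\rangle)$, then $f$ is affine, all $g_\phi$ vanish, and $\dot r$ is an infinitesimal deformation by Lemma~\ref{lem:variation}.

Conversely, let $\dot r$ be an infinitesimal deformation and suppose that some facet is active. To each facet assign the vector in $\mathbb R^d$ of the curvatures of its vertices, sorted in decreasing order. By hypothesis every nonempty set of curvatures has a largest element. Maximizing the first entry over all active facets, then the second entry over the maximizers, and so on, we find an active facet $\phi^*$ whose vector $(e_1\ge\dots\ge e_d)$ is lexicographically largest among active facets. Let $E\subset\phi^*$ consist of $d-2$ vertices with curvatures $e_1,\dots,e_{d-2}$.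

\emph{Claim: if $E\cup\{u,z\}$ is an active facet, then $\kappa_u,\kappa_z\le e_{d-2}$.} By symmetry suppose that $\kappa_z>e_{d-2}$, and let $p\le d-2$ be minimal with $e_p<\kappa_z$. Let $(e'_j)$ be the vector of $E\cup\{u,z\}$. For $j<p$ this facet has $j$ vertices of curvature at least $e_j$, so $e'_j\ge e_j$. It also has $p$ vertices of curvature at least $\kappa_z$, namely $z$ and those with curvatures $e_1,\dots,e_{p-1}$, so $e'_p\ge\kappa_z>e_p$. Thus $(e'_j)$ is lexicographically larger than $(e_j)$, which is impossible.

Let $\Gamma$ be the subgraph of the spherical link of $E$ formed by the edges that correspond to active facets $\phi\supset E$, with their endpoints, and label each edge by the sign of $g_\phi$. It is a finite simple graph with at least one edge, given by $\phi^*$, and without isolated vertices. Let $F=E\cup\{u\}$ be a vertex of $\Gamma$, and let $Z$ be the nonempty set of ring vertices $z$ of $F$ with $F\cup\{z\}$ active; these facets are the edges of $\Gamma$ at $F$, in the cyclic order of the ring. By the claim, every $z\in Z$ satisfies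
\[
(d-2)\kappa_z\le\sum_{v\in E}\kappa_v<\sum_{v\in F}\kappa_v .
\]
The relation $\sum_lg_ln_l=0$ of Lemma~\ref{lem:variation} shows that $|Z|\ge2$. By Lemma~\ref{lem:convex}, $t_z>0$ for $z\in Z$ and $\langle\xi_y,\xi_z\rangle<|\xi_z|^2$ for $y\ne z$ in $Z$. The point $\xi_z$ has direction $n_z$, and the numbers $c_z$ of \eqref{eq:xi} satisfy $\sum_Zc_z=0$ and $\sum_Zc_z\xi_z=0$ by Lemma~\ref{lem:variation}. Lemma~\ref{lem:four} gives at least four sign changes at $F$. This holds at every vertex of $\Gamma$, contradicting Lemma~\ref{lem:cauchy}.

So no facet is active, and the affine functions $f|_\sigma$ and $f|_{\sigma'}$ of two $d$-simplices with a common facet have the same gradient and agree at a point, so they are equal. By Lemma~\ref{lem:links}(c), $f(x)=a+\langle b,x\rangle$ on $\mathbb R^d$. \qed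

\begin{remark}
The hypothesis on the radii is used only to find $\phi^*$. The hypothesis $d\ge3$ gives a nonempty simplex $E$, whose link is a finite graph on $S^2$. For $d=2$ the set $E$ would be empty and $\Gamma$ would be the graph of all active edges in the plane, which can be infinite, so that the count in Lemma~\ref{lem:cauchy} is not available.
\end{remark}

\section{The gap lemma}\label{sec:gap}

Theorem~\ref{thm:rigid} deals with one pattern at a time. To bound the number of patterns we must bound the lengths of rings. By Lemma~\ref{lem:degree} a ring is short as soon as one vertex of its ridge has bounded radius, so the danger lies in ridges all of whose spheres are huge. We show that, beyond a large gap in the list of radii, no edge of $\mathcal T$ joins two spheres.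

The reason is the following. Let two big spheres of radii $R,R'$ touch at $O$, and let $H=RR'/(R+R')$. At distance $t$ from $O$ the space between them has height $t^2/(2H)$. If a small sphere sits in this space, then the whole neighborhood of $O$ is triangulated by small spheres and the two big ones. For $t$ of order $\sqrt{HC}$, where $C$ bounds the small radii, the height is of order $C$, so a gallery of bounded length leads from one big sphere to the other. A gallery is rigid: its combinatorics and labels determine its shape, hence its distance from $O$. There are boundedly many such galleries, but about $\sqrt{H/C}$ well separated values of $t$ have to be served.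

For $d\ge3$, $n\ge1$ and $C\ge1$ put
\[
P=\lfloor(57C)^d\rfloor+2,\qquad N=n^PP^3(2^P)^{2^P+1},\qquad\Psi(C)=\Psi_{d,n}(C)=1024\,C^2+16\,CN^2 .
\]
The function $\Psi$ is nondecreasing, $\Psi(C)>C$, and $\Psi(C)$ is an integer if $C$ is.

\begin{lemma}\label{lem:gap}
Let $d\ge3$ and let $(\mathfrak p,\mathcal T)$ be a triangulated packing of $\mathbb R^d$ with at most $n$ radii, all in $[1,C]\cup[\Lambda,\infty)$, where $\Lambda\ge\Psi(C)$. Call vertices of radius at most $C$ \emph{small} and those of radius at least $\Lambda$ \emph{big}. Then $\mathcal T$ has no triangle $\{p,p',w_0\}$ with $p,p'$ big and $w_0$ small.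
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\clip (-3.5,-1.6) rectangle (4.3,1.9);
\filldraw[fill=gray!20] (0,3) circle (3);
\filldraw[fill=gray!20] (0,-4) circle (4);
\draw[dashed] (-22:3) arc (-22:30:3);
\draw[dashed] (150:3) arc (150:202:3);
\draw (1.025,0.021) circle (0.15);
\draw[very thick] (-15.96:2.2) arc (-15.96:21.5:2.2);
\fill (0,0) circle (0.04) (21.5:2.2) circle (0.05) (-15.96:2.2) circle (0.05);
\node at (0,0.25) {$O$};
\node at (0.95,0.45) {$w_0$};
\node at (0,1.4) {ball of $p$};
\node at (0,-1.1) {ball of $p'$};
\node at (1.8,1.0) {$x_+$};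
\node at (1.9,-0.85) {$x_-$};
\node at (2.5,0.1) {$\gamma_t$};
\node at (-2.3,0.1) {$G$};
\node[anchor=west] at (3.03,0.2) {$|x|=L$};
\end{tikzpicture}
\caption{A planar section through the centers of two big tangent spheres, not to scale. The region $G$ is the part of the ball $|x|\le L$ outside the two open balls; for $d\ge3$ rotation about the vertical axis joins its left and right parts. The small sphere $w_0$ touches both big spheres. The arc $\gamma_t$ crosses $G$ at distance $t$ from the point of tangency $O$.}
\label{fig:gap}
\end{figure}

\begin{proof}
Suppose that there is such a triangle. Let $R,R'$ be the radii of $p,p'$, let the origin $O$ be their point of tangency, and let $p=Re_d$, $p'=-R'e_d$. Write $x_d=\langle x,e_d\rangle$ and $\bar x=x-x_de_d$. Put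
\[
H=\frac{RR'}{R+R'},\qquad L=\tfrac14\sqrt{H\Lambda},\qquad t_0=4\sqrt{HC}.
\]
Since $R,R'\ge\Lambda\ge1024C^2$ and $C\ge1$,
\begin{equation}\label{eq:const}
\tfrac\Lambda2\le H\le\min(R,R'),\qquad L\le\tfrac14\min(R,R'),\qquad\sqrt{HC}\ge22C,\qquad L\ge2t_0\ge176C .
\end{equation}
Indeed, $HC\ge512C^2>(22C)^2$, and $L\ge2t_0$ is equivalent to $\Lambda\ge1024C$.

\medskip
\emph{Step 1: distances from $O$.} Let $u\in V\setminus\{p,p'\}$ and $\varrho=r_u$. The inequalities $|u-p|\ge R+\varrho$ and $|u-p'|\ge R'+\varrho$ read $|u|^2-2Ru_d\ge2R\varrho+\varrho^2$ and $|u|^2+2R'u_d\ge2R'\varrho+\varrho^2$. Multiplying by $R'$ and $R$, adding and dividing by $R+R'$ gives $|u|^2\ge4H\varrho+\varrho^2$, with equality if $u$ is adjacent to both $p$ and $p'$. Two consequences follow.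
\begin{enumerate}
\item[(A)] A small vertex $w$ adjacent to $p$ and $p'$ has $0<|w|\le2\sqrt{HC}+C\le2.05\sqrt{HC}$.
\item[(B)] If $u\ne p,p'$ is big, all points of its closed ball have norm at least $4L$.
\end{enumerate}
For (B), the norm is at least $\sqrt{4H\varrho+\varrho^2}-\varrho=4H/(\sqrt{4H/\varrho+1}+1)$, which increases with $\varrho$, so we may take $\varrho=\Lambda$. Squaring shows that $\sqrt{4H\Lambda+\Lambda^2}\ge\Lambda+\sqrt{H\Lambda}$ is equivalent to $3H\ge2\sqrt{H\Lambda}$, that is, to $9H\ge4\Lambda$, which holds by \eqref{eq:const}.

\medskip
\emph{Step 2: the region between the spheres.} Let (see Figure~\ref{fig:gap})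
\[
G=\{|x|\le L,\ |x-p|\ge R,\ |x-p'|\ge R'\}=\Bigl\{|x|\le L,\ -\frac{|x|^2}{2R'}\le x_d\le\frac{|x|^2}{2R}\Bigr\},\qquad G^\circ=G\setminus\{O\}.
\]
By \eqref{eq:const}, $|x_d|\le|x|/8$ on $G$. For $0<t\le L$ the band $G\cap\{|x|=t\}$ is homeomorphic to the product of $S^{d-2}$ and an interval, so it is connected; this is where $d\ge3$ is used. Fix a unit vector $e\perp e_d$. The segment $\{te:0<t\le L\}$ lies in $G$ and meets every band, so $G^\circ$ is connected. The points of $[p,p']$ other than $O$ lie in one of the two open balls, so $G^\circ\cap[p,p']=\emptyset$.

Call a small vertex $w$ \emph{near} if $|w|\le2L$. A near vertex is not adjacent to a big vertex other than $p,p'$, since the point of tangency would have norm at most $2L+C<4L$, against (B).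
\begin{enumerate}
\item[(C)] Let $x\in G^\circ$ have carrier $\mu$, and let every vertex of $\mu$ be small or in $\{p,p'\}$. Then $\mu$ has a small vertex, and all small vertices of $\mu$ are near. If $\{p,p'\}\not\subseteq\mu$, they lie within $3C$ of $x$.
\end{enumerate}
Since $x\notin[p,p']$, the simplex $\mu$ has small vertices $w_1,\dots,w_k$, with mutual distances at most $2C$. If $p,p'\in\mu$, they are near by (A). If $p,p'\notin\mu$, then $x$ lies in their convex hull and $|x-w_i|\le2C$. If $p\in\mu$ and $p'\notin\mu$, then $x\in[p,\hat w]$ with $\hat w$ in the convex hull of the $w_i$; as $|\hat w-p|\le R+C$ and $|x-p|\ge R$, we get $|x-\hat w|\le C$ and $|x-w_i|\le3C$. The case $p'\in\mu$, $p\notin\mu$ is symmetric. In the last three cases $|w_i|\le L+3C\le2L$.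

\medskip
\emph{Step 3: every vertex of a simplex meeting $G^\circ$ is small or in $\{p,p'\}$.} Let $Q$ be the set of points of $G^\circ$ that lie in a simplex with a near vertex. By (A), $w_0$ is near and $0<|w_0|\le L$, and $|w_0-p|>R$, $|w_0-p'|>R'$; so $w_0\in Q$. The set $Q$ is closed in $G^\circ$ by local finiteness. Let $x\in Q$ lie in a simplex $\tau$ with a near vertex. All vertices of $\tau$ are small or in $\{p,p'\}$, so (C) applies to the carrier $\mu\subseteq\tau$ of $x$, and $\mu$ has a near vertex. Hence every simplex containing $x$ has a near vertex, and since these simplices cover a neighborhood of $x$, the set $Q$ is open in $G^\circ$. By connectedness $Q=G^\circ$. So every simplex meeting $G^\circ$ has a near vertex, and its other vertices are neighbors of it.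

\medskip
\emph{Step 4: if $x\in G$, $|x|\ge t_0$ and $x\in\tau\in\mathcal T$, then all small vertices of $\tau$ lie within $5C$ of $x$.} Let $\mu\subseteq\tau$ be the carrier of $x$. Suppose that $p,p'\in\mu$. Then $x$ is a convex combination of $p$, $p'$ and small vertices adjacent to both, so $|\bar x|\le2.05\sqrt{HC}$ by (A). From $|x_d|\le|x|/8$ we get $|\bar x|^2\ge\frac{63}{64}|x|^2$, so $|x|\le1.01\,|\bar x|<t_0$, a contradiction. Thus $\{p,p'\}\not\subseteq\mu$. By Step 3 and (C), $\mu$ has a small vertex $w$ within $3C$ of $x$, and every other small vertex of $\tau$ is adjacent to $w$, hence within $2C$ of it.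

\medskip
\emph{Step 5: arcs from one big sphere to the other.} For $t\in[t_0,2t_0]$ let
\[
\gamma_t=\Bigl\{t(\cos\psi\,e+\sin\psi\,e_d):\ |\psi|<\frac\pi2,\ -\frac t{2R'}\le\sin\psi\le\frac t{2R}\Bigr\}\subset G,
\]
with endpoints $x_+$ on the sphere of $p$ and $x_-$ on the sphere of $p'$. Since $\arcsin a\le\frac\pi2a$ on $[0,1]$, the length of $\gamma_t$ is at most $t\cdot\frac\pi2\cdot\frac t2(\frac1R+\frac1{R'})=\frac{\pi t^2}{4H}\le16\pi C<51C$.

We claim that every $d$-simplex $\tau\ni x_+$ contains $p$. Otherwise, by Step 3, its vertices are small or equal to $p'$. If $p'\in\tau$, all vertices of $\tau$ lie within $R'+C$ of $p'$, so $|x_+-p'|\le R'+C$. But $(x_+)_d=t^2/(2R)$ gives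
\[
|x_+-p'|^2=t^2+\frac{R't^2}{R}+R'^2=R'^2+\frac{t^2R'}H\ge R'^2+16CR'>(R'+C)^2 .
\]
If $p'\notin\tau$, write $x_+=\sum\lambda_iw_i$ as a convex combination of small vertices. Using $\sum_{i<j}\lambda_i\lambda_j\le\frac12$ and $|w_i-p|\ge R+1$,
\[
|x_+-p|^2=\sum_i\lambda_i|w_i-p|^2-\sum_{i<j}\lambda_i\lambda_j|w_i-w_j|^2\ge(R+1)^2-2C^2>R^2,
\]
although $|x_+-p|=R$. This proves the claim. Exchanging the roles of $p$ and $p'$, every $d$-simplex containing $x_-$ contains $p'$.

\medskip
\emph{Step 6: counting galleries.} Fix $t\in[t_0,2t_0]$. By Steps 3 and 4, the vertices of the $d$-simplices meeting $\gamma_t$ are $p$, $p'$ and small vertices within $5C$ of $\gamma_t$, hence within $56C$ of $x_+$. The unit balls about these small vertices have disjoint interiors and lie in the ball of radius $57C$ about $x_+$. So there are at most $P$ vertices in all. By Lemma~\ref{lem:links}(c) there is a gallery $\tau_0,\dots,\tau_k$ of $d$-simplices meeting $\gamma_t$ with $x_+\in\tau_0$ and $x_-\in\tau_k$; taking a shortest one, its members are distinct. By Step 5, $p\in\tau_0$ and $p'\in\tau_k$. The simplex $\tau_0$ has $d+1\geq4$ vertices, so it has a small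 vertex $v_t$, and $\bigl||v_t|-t\bigr|\le5C$ by Step 4.

Number the vertices of the gallery by an injection into $\{1,\dots,P\}$. The \emph{record} of $t$ consists of the sequence $\tau_0,\dots,\tau_k$ of distinct subsets of $\{1,\dots,P\}$, the labels of the vertices (extended arbitrarily to a map $\{1,\dots,P\}\to\{1,\dots,n\}$), and the numbers of $p$, $p'$, $v_t$. There are at most $\sum_{i=1}^{2^P}(2^P)^i\le(2^P)^{2^P+1}$ sequences, $n^P$ maps and $P^3$ triples, so at most $N$ records.

Suppose that $t$ and $t'$ have the same record, with galleries $(\tau_i)$ and $(\tau'_i)$. Corresponding edges have equal lengths, so an isometry $\iota$ of $\mathbb R^d$ maps $\tau_0$ to $\tau_0'$, vertex by vertex (Lemma~\ref{lem:gram}). Assume that $\iota$ maps $\tau_i$ to $\tau'_i$ in this way. The distances from the $d$ vertices of the facet $\tau_i\cap\tau_{i+1}$ determine the remaining vertex of $\tau_{i+1}$ up to reflection in the facet, and by Lemma~\ref{lem:links}(a) it lies on the side opposite to $\tau_i$. The same holds for $\tau'_{i+1}$, so $\iota$ maps $\tau_{i+1}$ to $\tau'_{i+1}$. Hence $\iota$ fixes $p$ and $p'$, and therefore $O$, and maps $v_t$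 to $v_{t'}$. Thus $|v_t|$ depends only on the record and takes at most $N$ values.

For $t=t_0+11Cj$ with $0\le j\le J=\lfloor t_0/(11C)\rfloor$ we have $t\le2t_0$, and the intervals $[t-5C,t+5C]$ are disjoint, so the $J+1$ values $|v_t|$ are distinct. But $H\ge\Lambda/2\ge8CN^2$ gives
\[
J+1>\frac{t_0}{11C}=\frac4{11}\sqrt{\frac HC}\ge\frac{4\sqrt8}{11}N>N ,
\]
a contradiction.
\end{proof}

The finiteness of the number of radii enters only through the factor $n^P$ in the number of records.

\begin{lemma}\label{lem:noedge}
In the situation of Lemma~\ref{lem:gap}, if there is a small vertex, then no edge of $\mathcal T$ joins two big vertices.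
\end{lemma}

\begin{proof}
Let $V_1$ be the set of big vertices with a big neighbor, and let $p\in V_1$. If $p$ also had a small neighbor, a path in the connected graph of Lemma~\ref{lem:links}(d) from a small to a big neighbor would contain an edge with one small and one big endpoint, which gives a triangle excluded by Lemma~\ref{lem:gap}. So all neighbors of $p$ are big, and they belong to $V_1$ because they are adjacent to $p$. As the graph of $\mathcal T$ is connected, $V_1=\emptyset$ or $V_1=V$, and the second case is excluded by the small vertex.
\end{proof}

\section{Isolated solutions of the angle equations}\label{sec:finite}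

\subsection{Semialgebraic sets}

A subset of $\mathbb R^k$ is \emph{semialgebraic over $\mathbb Q$} if it is a finite Boolean combination of sets $\{\pi=0\}$ and $\{\pi>0\}$ with polynomials $\pi\in\mathbb Q[X_1,\dots,X_k]$. We use two standard facts.
\begin{enumerate}
\item[(S1)] (Tarski--Seidenberg.) A set defined by a formula built from polynomial equations and inequalities with rational coefficients, logical connectives and quantifiers over $\mathbb R$ is semialgebraic over $\mathbb Q$, and there is an algorithm (quantifier elimination) that computes a quantifier-free description.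
\item[(S2)] A semialgebraic set has finitely many connected components \cite[Theorems 2.4.4--2.4.5]{BCR}. An isolated point is a connected component, so there are finitely many isolated points.
\end{enumerate}

The equation $\Theta_{\mathsf R}(x)=2\pi$ involves angles. We replace it by $\Theta_{\mathsf R}(x)\in2\pi\mathbb Z$, which involves only their cosines and sines and is equivalent to it near a solution. For $d\ge2$ and a finite set $\mathcal R$ of tuples as in Section~\ref{sec:local} let
\[
X(\mathcal R)=\Bigl\{x\in(0,\infty)^n:\ x_1=1,\ \ x\in U_{\mathsf R}\ \text{and}\ \prod_l e^{\sqrt{-1}\,\theta_{\mathsf R,l}(x)}=1\ \text{for all }\mathsf R\in\mathcal R\Bigr\}.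
\]
This set is semialgebraic over $\mathbb Q$. Indeed, by Lemma~\ref{lem:gram}, $x\in U_{\mathsf R}$ says that certain matrices $\Gamma$ with entries polynomial in $x$ have positive leading principal minors. The entries of $S$ are rational functions of $x$ with denominator $\det\Gamma_1>0$, and $(c,s)=(\cos\theta,\sin\theta)$ is characterized by $c^2S_{11}S_{22}=S_{12}^2$, $cS_{12}\ge0$, $c^2+s^2=1$, $s>0$. The condition $\prod_l(c_l+\sqrt{-1}\,s_l)=1$ consists of two polynomial equations in the $c_l,s_l$, and (S1) removes the existential quantifiers on these variables.

\begin{proposition}\label{prop:isolated}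
Let $d\ge2$, let $(\mathfrak p,\mathcal T)$ be a triangulated packing of $\mathbb R^d$ with radii $1=\rho_1<\dots<\rho_n$, and let $\mathcal R$ be its finite set of ring types. Then $\rho=(\rho_1,\dots,\rho_n)$ is an isolated point of $X(\mathcal R)$.
\end{proposition}

\begin{proof}
By \eqref{eq:angle}, $\rho\in X(\mathcal R)$. For $x\in X(\mathcal R)$ close to $\rho$ and all $\mathsf R\in\mathcal R$, the number $\Theta_{\mathsf R}(x)\in2\pi\mathbb Z$ is close to $2\pi$, so $\Theta_{\mathsf R}(x)=\Theta_{\mathsf R}(\rho)$.

For $d=2$, Lemma~\ref{lem:max} with $y=\rho$ gives $x=M\rho$, and $M=1$ by the first coordinate.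

Let $d\ge3$ and suppose that $\rho$ is not isolated. Choose $x^{(k)}\in X(\mathcal R)\setminus\{\rho\}$ with $x^{(k)}\to\rho$ and $(x^{(k)}-\rho)/|x^{(k)}-\rho|\to\dot\rho$. Then $|\dot\rho|=1$ and $\dot\rho_1=0$. Dividing
\[
0=\Theta_{\mathsf R}(x^{(k)})-\Theta_{\mathsf R}(\rho)=d\Theta_{\mathsf R}(\rho)[x^{(k)}-\rho]+o(|x^{(k)}-\rho|)
\]
by $|x^{(k)}-\rho|$ and letting $k\to\infty$ gives $d\Theta_{\mathsf R}(\rho)[\dot\rho]=0$ for all $\mathsf R\in\mathcal R$. For $\dot r_v=\dot\rho_{\ell(v)}$ and a ridge $F$ of type $\mathsf R$, this derivative equals $\sum_{\sigma\supset F}\dot\theta^\sigma_F$, so $\dot r$ is an infinitesimal deformation. By Theorem~\ref{thm:rigid}, $\dot\rho_{\ell(v)}/\rho_{\ell(v)}=a+\langle b,v\rangle$ for all $v\in V$. The left side takes finitely many values. Every point of $\mathbb R^d$ lies in a simplex with edges of length at most $2\rho_n$, hence within $2\rho_n$ of a center, so the right side is unbounded unless $b=0$. Thus $b=0$, and a vertex of label $1$ gives $a=0$. All labels occur, so $\dot\rho=0$, a contradiction.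
\end{proof}

\subsection{Proof of Theorem~\ref{thm:finite} for $d\ge3$}

Put $C_1=1$ and $C_{j+1}=\Psi_{d,n}(C_j)$; this sequence is increasing. Let $\mathfrak R_{d,n}$ be the finite set of tuples $(\lambda_1,\dots,\lambda_{d-1};\mu_1,\dots,\mu_q)$ with entries in $\{1,\dots,n\}$ and $3\le q\le(C_n+2)^d$.

Let $(\mathfrak p,\mathcal T)$ be a triangulated packing of $\mathbb R^d$ with radii $1=\rho_1<\dots<\rho_n$. We look for the first large gap: let $m$ be the least index with $m=n$ or $\rho_{m+1}\ge\Psi(\rho_m)$. For $j<m$ we have $\rho_{j+1}<\Psi(\rho_j)$, so induction and the monotonicity of $\Psi$ give $\rho_j\le C_j$ for $j\le m$, and $\rho_m\le C_n$. Every edge of $\mathcal T$ has an endpoint of radius at most $\rho_m$. For $m=n$ this holds for all vertices, and for $m<n$ it is Lemma~\ref{lem:noedge} with $C=\rho_m$ and $\Lambda=\rho_{m+1}$. A ridge has $d-1\ge2$ vertices, so it contains an edge, hence a vertex of radius at most $C_n$, and by Lemma~\ref{lem:degree} its ring has length at most $(C_n+2)^d$. The radii $\rho_{m+1},\dots,\rho_n$ have not been bounded, but all ring types of $(\mathfrak p,\mathcal T)$ lie in $\mathfrak R_{d,n}$.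

By Proposition~\ref{prop:isolated}, $\rho$ is an isolated point of $X(\mathcal R)$ for some $\mathcal R\subseteq\mathfrak R_{d,n}$. There are finitely many such $\mathcal R$, and each $X(\mathcal R)$ has finitely many isolated points by (S2). So there are finitely many vectors $\rho$, and finitely many sets $\{\rho_i/\rho_n:1\le i\le n\}$. Thus $\Pi^*_{d,n}$ is finite. Together with Section~\ref{sec:plane} and Lemma~\ref{lem:compact}, this proves Theorem~\ref{thm:finite}. \qed

\subsection{Algebraicity and computability}

Let $X\subseteq\mathbb R^n$ be semialgebraic over $\mathbb Q$. Its finite set $I(X)$ of isolated points is defined by the formula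
\begin{equation}\label{eq:isolated}
x\in X\ \wedge\ \exists\epsilon>0\ \forall y\ \bigl(y\in X\wedge|y-x|^2<\epsilon\ \Rightarrow\ y=x\bigr).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(i)]
A compact packing with finitely many radii is triangulated by Lemma~\ref{lem:compact}. Scale so that $\rho_1=1$. By Proposition~\ref{prop:isolated}, $\rho\in I(X)$ with $X=X(\mathcal R)$. By (S1), the projection $I_j$ of $I(X)$ to the $j$th coordinate is a finite subset of $\mathbb R$ described by sign conditions on finitely many polynomials with rational coefficients. If a point of $I_j$ were not a root of any nonzero polynomial among these, all signs would be constant near it, and $I_j$ would contain an interval. So $I_j$ consists of algebraic numbers. Hence all $\rho_j$, and all quotients $\rho_i/\rho_j$, are algebraic.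
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(ii)]
The integer $C_n$ and the set $\mathfrak R_{d,n}$ are explicit. For each $\mathcal R\subseteq\mathfrak R_{d,n}$, the description of $X(\mathcal R)$ given above and \eqref{eq:isolated} form an explicit formula with integer coefficients for the finite set $I(X(\mathcal R))$, whose points have algebraic coordinates by the previous proof; quantifier elimination computes them. Keep the points $x$ with $x_1<\dots<x_n$ and output the sets $\{x_i/x_n:1\le i\le n\}$. By the proof of Theorem~\ref{thm:finite} for $d\ge3$, every element of $\Pi^*_{d,n}$ is among them.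
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}.

\bibitem{KM}
Eder Kikianty, Miek Messerschmidt, \emph{On compact packings of Euclidean space with spheres of finitely many sizes}, arXiv:2305.00758 (2023).

\end{thebibliography}
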